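# Commuting projections with a prescribed expectation onto a masa

## 1. Partitions of unity with rational weights

Throughout, $\mathcal M$ is a type II$_1$ factor with faithful normal tracial state $\tau$, and $\mathcal A\subset\mathcal M$ is a masa, that is, a maximal abelian self-adjoint subalgebra. We write $E:\mathcal M\to\mathcal A$ for the $\tau$-preserving conditional expectation, $\|\cdot\|$ for the operator norm, and $\|x\|_2=\tau(x^*x)^{1/2}$. Separability is not needed.

The picture to keep in mind is the algebra of $N\times N$ matrices with $\mathcal A$ the diagonal matrices and $E$ the map that erases the off-diagonal entries. A genuine II$_1$ example is the crossed product $L^\infty(\mathbb T)\rtimes\mathbb Z$ by an irrational rotation. There $\mathcal A=L^\infty(\mathbb T)$ is a masa, and $E(\sum_k a_ku^k)=a_0$ on finite sums.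

**Definition.** A *PVM* is a finite family of mutually orthogonal projections $Q_1,\dots,Q_m\in\mathcal M$ with $\sum_jQ_j=1$. Some of the $Q_j$ may be $0$.

If $(Q_j)$ is a PVM, then $B_j=E(Q_j)$ satisfies $B_j\ge0$ and $\sum_jB_j=1$. We ask whether every such family $(B_j)$ in $\mathcal A$ arises in this way. These are the facts we use.

* The map $E$ is positive, normal and $\mathcal A$-bimodular. It satisfies $\tau\circ E=\tau$, and it contracts both $\|\cdot\|$ and $\|\cdot\|_2$.
* If $0\ne e\in\mathcal A$ is a projection, then $e\mathcal Me$ is a II$_1$ factor, $\mathcal Ae$ is a masa in it, and its trace-preserving expectation is $E|_{e\mathcal Me}$. Indeed, if $y\in e\mathcal Me$ commutes with $\mathcal Ae$, then $ay=aey=yae=ya$ for $a\in\mathcal A$. So $y\in\mathcal A$ by maximality, and $y=ye\in\mathcal Ae$. Also $E(eze)=eE(z)e$.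
* The masa $\mathcal A$ is diffuse. If $e$ were a minimal projection of $\mathcal A$, then $\mathbb Ce$ would be a masa in the II$_1$ factor $e\mathcal Me$. This is impossible, because $e\mathcal Me\neq\mathbb Ce$ and everything commutes with $\mathbb Ce$. Consequently $\mathcal A$ contains, below any of its projections $e$, a projection of any trace in $[0,\tau(e)]$.
* Projections of equal trace in $\mathcal M$ are equivalent. Hence orthogonal projections $\varepsilon_x$ $(x\in\mathbb Z_N)$ with sum $1$ and trace $1/N$ are the diagonal $e_{xx}=\varepsilon_x$ of a system of matrix units $(e_{xy})$ in $\mathcal M$.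

**Fourier construction.** Given $N$, choose projections $\varepsilon_x\in\mathcal A$ $(x\in\mathbb Z_N)$ with sum $1$ and trace $1/N$, and matrix units $e_{xy}$ with $e_{xx}=\varepsilon_x$. Since $\varepsilon_x\in\mathcal A$ and $\mathcal A$ is abelian,
$$E(\varepsilon_xz\varepsilon_y)=\varepsilon_xE(z)\varepsilon_y=\varepsilon_x\varepsilon_yE(z)=0\qquad(x\ne y,\ z\in\mathcal M).\tag{1}$$
In particular $E(e_{xy})=0$ for $x\neq y$. Now rotate the matrix units by the Fourier matrix: with $\omega=e^{2\pi i/N}$ put
$$F_{ab}=\frac1N\sum_{x,y}\omega^{ax-by}e_{xy}\qquad(a,b\in\mathbb Z_N).\tag{2}$$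
These are again matrix units. First,
$$F_{ab}F_{cd}=\frac1{N^2}\sum_{x,y,y'}\omega^{ax-by}\omega^{cy-dy'}e_{xy'}=\delta_{bc}F_{ad},$$
because $\sum_y\omega^{(c-b)y}=N\delta_{bc}$. Next, $F_{ab}^*=\frac1N\sum_{x,y}\omega^{by-ax}e_{yx}=F_{ba}$. Finally, $\sum_aF_{aa}=\frac1N\sum_{x,y}\big(\sum_a\omega^{a(x-y)}\big)e_{xy}=1$. For $S\subset\mathbb Z_N$ let
$$s_S=\sum_{a\in S}F_{aa}.$$
This is a projection, $s_Ss_{S'}=0$ for disjoint $S,S'$, and $s_{\mathbb Z_N}=1$. By (1) only the terms $x=y$ of $F_{aa}$ survive under $E$. Hence $E(F_{aa})=\frac1N\sum_x\varepsilon_x=\frac1N$, and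
$$E(s_S)=\frac{|S|}N\,1.\tag{3}$$

For $N=2$ this reads $F_{00}=\frac12(1+w)$ and $F_{11}=\frac12(1-w)$ with $w=e_{01}+e_{10}$, two orthogonal projections with expectation $\frac12$. For $N=3$ the pair $s_{\{0\}},s_{\{1,2\}}$ has expectations $\frac13,\frac23$. So constant rational weights are solved. To let the weights vary we glue.

**Lemma 1 (gluing).** Let $(e_k)$ be a finite or countable family of nonzero orthogonal projections in $\mathcal A$ with sum $1$, and let $B_1,\dots,B_m\in\mathcal A$. Suppose that for each $k$ there are orthogonal projections $Q_1^k,\dots,Q_m^k\in e_k\mathcal Me_k$ with sum $e_k$ and $E(Q_j^k)=B_je_k$. Then $Q_j=\sum_kQ_j^k$ (strong sum) is a PVM with $E(Q_j)=B_j$.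

*Proof.* All the projections $Q_j^k$ are mutually orthogonal. For fixed $k$ this is assumed, and for different $k$ they live under orthogonal $e_k$. So the $Q_j$ are orthogonal projections, and $\sum_jQ_j=\sum_ke_k=1$. By normality $E(Q_j)=\sum_kB_je_k=B_j$. $\square$

**Proposition 2 (rational weights).** Let $(e_k)$ be a finite or countable family of nonzero orthogonal projections in $\mathcal A$ with sum $1$. For each $k$ let $(\lambda_1^k,\dots,\lambda_m^k)$ be rational, nonnegative, with sum $1$. Then $B_j=\sum_k\lambda_j^ke_k$ is of the form $E(Q_j)$ for a PVM $(Q_j)$.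

*Proof.* Fix $k$ and a common denominator $N$ of the $\lambda_j^k$. Partition $\mathbb Z_N=S_1\sqcup\dots\sqcup S_m$ with $|S_j|=N\lambda_j^k$. Apply the Fourier construction to the masa $\mathcal Ae_k$ in the factor $e_k\mathcal Me_k$, and let $Q_j^k=s_{S_j}$ there. By (3), $E(Q_j^k)=\lambda_j^ke_k=B_je_k$. Now use Lemma 1. $\square$

What changes when the weights are irrational, or vary continuously?

## 2. From rational to arbitrary weights

Here are the statements to be proved.

**Theorem A.** Let $\mathcal A$ be a masa in $\mathcal M$, and let $B_1,\dots,B_m\in\mathcal A$ with $B_j\ge0$, $\sum_jB_j=1$. Then there are mutually orthogonal projections $Q_1,\dots,Q_m\in\mathcal M$ with $\sum_jQ_j=1$ and $E(Q_j)=B_j$ for all $j$.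

**Theorem B.** If $\mathbf A=(A_1,\dots,A_n)$ is an $n$-tuple of positive contractions in $\mathcal A$, there are commuting projections $P_1,\dots,P_n\in\mathcal M$ with $E(P_k)=A_k$ for all $k$. Moreover one can arrange $E\big(\prod_{k\in F}P_k\big)=\prod_{k\in F}A_k$ for all $F\subset\{1,\dots,n\}$.

The first sentence of Theorem B is the "multivariable carpenter theorem", stated as a conjecture in Pedro Massey, Mohan Ravichandran, "Multivariable Schur-Horn theorems", arXiv:1411.4457 (2014). So that conjecture is true.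

**Theorem A implies Theorem B.** The purpose of this step is to replace commuting projections by one partition. For $\sigma\subset\{1,\dots,n\}$ put
$$B_\sigma=\prod_{k\in\sigma}A_k\prod_{k\notin\sigma}(1-A_k)\ge0 .$$
Expanding $\prod_k(A_k+(1-A_k))=1$ gives $\sum_\sigma B_\sigma=1$. For $n=2$ the four pieces are $A_1A_2$, $A_1(1-A_2)$, $(1-A_1)A_2$, $(1-A_1)(1-A_2)$. Take $(Q_\sigma)$ from Theorem A and put $P_k=\sum_{\sigma\ni k}Q_\sigma$. The $P_k$ are commuting projections, and by orthogonality of the $Q_\sigma$ we have $\prod_{k\in F}P_k=\sum_{\sigma\supset F}Q_\sigma$. Hence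
$$E\Big(\prod_{k\in F}P_k\Big)=\sum_{\sigma\supset F}B_\sigma=\prod_{k\in F}A_k,$$
where the last equality holds because the factors with $k\notin F$ sum to $\prod_{k\notin F}(A_k+1-A_k)=1$. $\square$

So from now on we want Theorem A. Proposition 2 already gives an approximate form: for every $\varepsilon>0$ there is a PVM with $\|E(Q_j)-B_j\|\le\varepsilon$ for all $j$. To see this, cut the simplex into finitely many Borel sets of diameter less than $\varepsilon/2$, choose a rational point of the simplex within $\varepsilon/2$ of each of them, and replace $(B_j)$ by the step function with these values. The whole difficulty is to get equality.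

## 3. Weak limits, extreme points, and the kernel of $E$ on a corner

The first thing one tries is to let $\varepsilon\to0$. The approximating PVMs for different $\varepsilon$ are unrelated, so compactness offers only a weak limit point $(X_j)$ with $X_j\ge0$, $\sum X_j=1$ and $E(X_j)=B_j$. That is worthless, since $X_j=B_j$ already has these properties. Weak limits of projections need not be projections: if $p_1,p_2,\dots\in\mathcal A$ are independent projections of trace $\frac12$, then the $p_k-\frac12$ are mutually orthogonal in the inner product $\langle x,y\rangle=\tau(y^*x)$. By Bessel's inequality they tend weakly to $0$, so $p_k\to\frac12$ weakly.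

The second thing one tries, for a single projection, is an extreme point. Let us see it succeed for a *finite-dimensional* abelian $\mathcal A_0\subset\mathcal M$ with trace-preserving expectation $E_0$ and a positive contraction $B\in\mathcal A_0$. The set $\{X\in\mathcal M:0\le X\le1,\ E_0(X)=B\}$ is convex, weak* compact and nonempty, so it has an extreme point $X$. If $X$ is not a projection, then $p=\chi_{[\delta,1-\delta]}(X)\ne0$ for some $\delta>0$. The real vector space $(p\mathcal Mp)_{sa}$ is infinite-dimensional, so $E_0$ has a nonzero kernel on it. Pick $y\ne0$ in that kernel with $\|y\|\le\delta$. Since $\delta p\le Xp\le(1-\delta)p$, both $X\pm y$ lie in the set, which contradicts extremality. So $X$ is a projection.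

For a masa the argument stops at one precise point: we need $0\neq y=y^*\in p\mathcal Mp$ with $E(y)=0$, for a spectral projection $p$ of an operator we do not control. Both $(p\mathcal Mp)_{sa}$ and $\mathcal A_{sa}$ are infinite-dimensional, so counting dimensions gives nothing. If $p\in\mathcal A$ there is no problem: split $p$ into two halves $\varepsilon_0,\varepsilon_1\in\mathcal A$ and take $y=e_{01}+e_{10}$. But spectral projections of $X$ are typically not in $\mathcal A$.

The way past this point is to give up exact kernel elements and to repair the error.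

* We look for $w\in p\mathcal Mp$ that is far from $0$ in $\|\cdot\|_2$ with $E(w)$ very small (Sections 4 and 5).
* We work below a special projection $s$ on which $E$ has a bounded right inverse $L:\mathcal A_{sa}\to(s\mathcal Ms)_{sa}$, and we subtract $L(E(w))$ to make the expectation exactly right. Since $L$ is bounded in *operator* norm, $E(w)$ must be small in operator norm.
* An extreme point is replaced by an infinite sequence of such corrected moves, each nearly orthogonal to all earlier ones, so that the sequence converges in $\|\cdot\|_2$ and not merely weakly (Section 6).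
* Finally we find the corners $s$ and reduce a general $(B_j)$ to them (Sections 7 to 9).

## 4. Symmetries of a corner with small expectation

The aim is to find, in any corner $p\mathcal Mp$, a self-adjoint unitary of the corner with small expectation. A random one works.

**Lemma 3.** Let $0\ne p\in\mathcal M$ be a projection, $\eta>0$, and $\mathfrak F\subset\mathcal M$ finite. There is $w=w^*\in p\mathcal Mp$ with $w^2=p$, $\|E(w)\|_2\le\eta$, and $|\tau(wz)|\le\eta$ for $z\in\mathfrak F$.

*Proof.* **Step 1: a random symmetry.** Let $N$ be even, and let $(e_{ij})_{i,j\le N}$ be matrix units in the II$_1$ factor $p\mathcal Mp$ with $\sum_ie_{ii}=p$, spanning a copy of $\mathbb M_N$. Let $w_0=\sum_i\pm e_{ii}$ with equally many signs of each kind. For $v\in U(N)\subset\mathbb M_N$ let $w_v=vw_0v^*$. Then $w_v=w_v^*$, $w_v^2=p$, and $w_v$ lies in the space $\mathfrak{sl}_N$ of trace-zero elements of $\mathbb M_N$. We choose $v$ at random for Haar measure and compute second moments with $\langle x,y\rangle=\tau(y^*x)$.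

**Step 2: second moments of $w_v$.** The group $U(N)$ acts on $\mathfrak{sl}_N$ unitarily by conjugation. This action is irreducible. Let $V\ne0$ be an invariant subspace. Conjugating by diagonal unitaries and averaging against characters of the torus shows that, with each $v$, the space $V$ contains the diagonal part of $v$ and each off-diagonal term $v_{ij}e_{ij}$. (The characters $u_i\bar u_j$, $i\ne j$, are distinct and nontrivial.) If $V$ contains a nonzero trace-zero diagonal $d$, then $d_i\ne d_j$ for some $i\neq j$. Conjugating by a $45^\circ$ rotation in the coordinates $i,j$ produces an off-diagonal entry $\pm\frac12(d_i-d_j)\ne0$, so $e_{ij}\in V$. Thus in every case some $e_{ij}$ with $i\ne j$ is in $V$, and by permutation matrices all of them are. Conjugating $e_{12}$ by a $45^\circ$ rotation gives an element with diagonal part $\pm\frac12(e_{11}-e_{22})$, so by permutations all $e_{kk}-e_{ll}\in V$. Hence $V=\mathfrak{sl}_N$.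

The positive operator $T=\int\langle\,\cdot\,,w_v\rangle w_v\,dv$ on $\mathfrak{sl}_N$ commutes with this irreducible action, so by Schur's lemma it is a scalar. Its trace is $\|w_0\|_2^2=\tau(p)$ and the dimension is $N^2-1$. So for an orthonormal basis $(b_k)$ of $\mathfrak{sl}_N$,
$$\int\langle w_v,b_k\rangle\overline{\langle w_v,b_l\rangle}\,dv=\delta_{kl}\,\frac{\tau(p)}{N^2-1}.\tag{4}$$

**Step 3: pairing with $z$ is small.** We have $\tau(w_vz)=\langle w_v,z^*\rangle=\sum_k\langle w_v,b_k\rangle\langle b_k,z^*\rangle$. By (4) and Bessel's inequality,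
$$\int|\tau(w_vz)|^2dv=\frac{\tau(p)}{N^2-1}\sum_k|\langle b_k,z^*\rangle|^2\le\frac{\tau(p)\|z\|_2^2}{N^2-1}.$$

**Step 4: the expectation is small.** Expanding $w_v=\sum_k\langle w_v,b_k\rangle b_k$ and using (4),
$$\int\|E(w_v)\|_2^2dv=\frac{\tau(p)}{N^2-1}\sum_k\|E(b_k)\|_2^2 .$$
Complete $(b_k)$ to an orthonormal basis of $\mathbb M_N$. This only increases the sum, and the completed sum is the squared Hilbert–Schmidt norm of $E|_{\mathbb M_N}$, which does not depend on the basis. Since $\|e_{ij}\|_2^2=\tau(p)/N$, the elements $(N/\tau(p))^{1/2}e_{ij}$ form an orthonormal basis of $\mathbb M_N$. So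
$$\int\|E(w_v)\|_2^2dv\le\frac{\tau(p)}{N^2-1}\cdot\frac N{\tau(p)}\sum_{i,j}\|E(e_{ij})\|_2^2.$$
We claim that the last sum is at most $1$. Put $F=[E(e_{ij})]$, a matrix with entries in $\mathcal A=C(\Omega)$. For $\omega\in\Omega$, read as a character, and $c\in\mathbb C^N$,
$$\sum_{i,j}\bar c_ic_j\,\omega(E(e_{ij}))=\omega\Big(E\Big(\Big(\sum_ic_ie_{1i}\Big)^*\Big(\sum_jc_je_{1j}\Big)\Big)\Big)\ge0,$$
because $e_{1i}^*e_{1j}=e_{ij}$. So $F\ge0$ pointwise, with $\operatorname{Tr}F=E(p)\le1$. Hence pointwise $\sum_{i,j}|F_{ij}|^2=\operatorname{Tr}F^2\le(\operatorname{Tr}F)^2\le1$. Applying $\tau$ gives $\sum_{i,j}\|E(e_{ij})\|_2^2\le1$. Thus $\int\|E(w_v)\|_2^2dv\le N/(N^2-1)$.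

**Step 5: choice of $v$.** By Steps 3 and 4, the integral of $\|E(w_v)\|_2^2+\sum_{z\in\mathfrak F}|\tau(w_vz)|^2$ tends to $0$ as $N\to\infty$. For $N$ large it is less than $\eta^2$, and some $w=w_v$ satisfies all requirements. $\square$

## 5. From small in $\|\cdot\|_2$ to small in operator norm

Now we must make $\|E(w)\|$ small, at the price of changing $w$ slightly in $\|\cdot\|_2$. The set where $|E(w)|>\beta$ is a projection $f_0\in\mathcal A$ of tiny trace. The naive repair is to cut it away: let $t_0$ be the range projection of $pf_0$ and replace $w$ by $(p-t_0)w(p-t_0)$. Then $f_0$ is harmless, since $(p-t_0)f_0=(p-t_0)pf_0=0$. But on $1-f_0$ we have disturbed the old value: $t_0(1-f_0)$ need not vanish, and it is not small where $E(t_0)$ is not small. That bad set $\{E(t_0)>\beta\}$ again has tiny trace. We could cut it too, but the new cut has its own bad set. The remedy is to make $K$ successive cuts and *average* them. Every piece of $\mathcal A$ then meets at most one uncontrolled cut, and this cut has weight $1/K$.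

To measure "small in operator norm after $E$", put
$$\|z\|_E=\|E(z^*z)\|^{1/2}.$$
For the diagonal expectation on $N\times N$ matrices, $E(z^*z)$ has entries $\sum_k|z_{ki}|^2$, so $\|z\|_E$ is the length of the longest column. For each character $\omega$ of $\mathcal A$ the form $(u,v)\mapsto\omega(E(v^*u))$ is positive sesquilinear, and $\|a\|=\sup_\omega|\omega(a)|$ on $\mathcal A$. The Cauchy–Schwarz inequality therefore gives
$$\|E(u^*v)\|\le\|u\|_E\|v\|_E,\tag{5}$$
and $\|\cdot\|_E$ is a seminorm. Since $v^*w^*wv\le\|w\|^2v^*v$, also $\|wv\|_E\le\|w\|\,\|v\|_E$.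

**Lemma 4.** Let $0\ne p\in\mathcal M$ be a projection, $\varepsilon>0$, and $\mathfrak F\subset\mathcal M$ finite. There is $w'=w'^*\in p\mathcal Mp$ with $\|w'\|\le1$, $\|w'\|_2^2\ge\frac12\tau(p)$, $\|E(w')\|\le\varepsilon$, and $|\tau(w'z)|\le\varepsilon$ for $z\in\mathfrak F$.

*Proof.* **Step 1: the cuts.** Choose $\beta\in(0,1)$ and $K\in\mathbb N$ with $\beta+2\sqrt\beta+2/K\le\varepsilon$. Let $\eta>0$ be small, to be fixed in Step 4, and let $w$ be as in Lemma 3 for $\eta$ and $\mathfrak F$. Put $f_0=\chi_{(\beta,\infty)}(|E(w)|)\in\mathcal A$. Since $\beta^2f_0\le|E(w)|^2$, we get $\tau(f_0)\le\eta^2/\beta^2$. Recursively let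
$$t_i=\text{range projection of }pf_i,\qquad f_{i+1}=f_i\vee\chi_{(\beta,1]}(E(t_i))\in\mathcal A .$$
Then $t_i\le p$. The $f_i$ increase, and hence so do the $t_i$, because $pf_i=pf_{i+1}f_i$. The range projection of $pf_i$ is equivalent to that of $f_ip$, which lies under $f_i$. So $\tau(t_i)\le\tau(f_i)$. Also $\tau(\chi_{(\beta,1]}(E(t_i)))\le\beta^{-1}\tau(t_i)\le\beta^{-1}\tau(f_i)$, so
$$\tau(f_{i+1})\le(1+\beta^{-1})\tau(f_i).$$
Average the cuts:
$$c=\frac1K\sum_{j=0}^{K-1}t_j,\qquad x=p-c,\qquad w'=xwx .$$
Here $0\le x\le p$, so $w'=w'^*\in p\mathcal Mp$ and $\|w'\|\le1$.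

**Step 2: how each layer of $\mathcal A$ sees the cuts.** Let $g_0=f_0$, $g_i=f_i-f_{i-1}$ for $1\le i\le K$, and $g_{K+1}=1-f_K$. These are orthogonal projections in $\mathcal A$ with sum $1$. Fix $i$ and an index $0\le j\le K-1$.

* If $i\le j$, then $g_i\le f_i\le f_j$, so $pg_i=pf_jg_i$ has range under $t_j$. Hence $t_jg_i=t_jpg_i=pg_i$.
* If $j\le i-2$, then $g_i\le1-f_{i-1}\le1-f_{j+1}$, and $f_{j+1}$ dominates $\chi_{(\beta,1]}(E(t_j))$. So $\|t_jg_i\|_E^2=\|E(g_it_jg_i)\|=\|g_iE(t_j)\|\le\beta$.
* If $j=i-1$, we know only $\|t_jg_i\|_E\le1$.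

Put $u_i=pg_i$, $z_i=xg_i=pg_i-cg_i$ and
$$\alpha_i=1-\frac1K\#\{j:i\le j\le K-1\},\qquad\Delta_i=\frac1K\sum_{j<i,\ j\le K-1}t_jg_i .$$
The three cases give
$$z_i=\alpha_iu_i-\Delta_i,\qquad\|\Delta_i\|_E\le\rho:=\sqrt\beta+\frac1K .$$

**Step 3: the operator norm of $E(w')$.** By bimodularity $g_iE(w')=E(g_ixwxg_i)=E(z_i^*wz_i)$, while $E(u_i^*wu_i)=E(g_ipwpg_i)=g_iE(w)$. Substituting $z_i=\alpha_iu_i-\Delta_i$ first on the left and then on the right,
$$z_i^*wz_i=\alpha_iu_i^*wz_i-\Delta_i^*wz_i=\alpha_i^2u_i^*wu_i-\alpha_iu_i^*w\Delta_i-\Delta_i^*wz_i .$$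
Since $\|u_i\|_E\le1$, $\|z_i\|_E\le\|x\|\,\|g_i\|_E\le1$, $\|w\|\le1$ and $0\le\alpha_i\le1$, inequality (5) yields
$$\|g_iE(w')-\alpha_i^2g_iE(w)\|\le2\rho .$$
For $i=0$ we have $\alpha_0=0$. For $i\ge1$ we have $g_i\le1-f_0$, so $\|g_iE(w)\|\le\beta$. In both cases $\|g_iE(w')\|\le\beta+2\rho$. Since the $g_i$ are orthogonal projections in $\mathcal A$ with sum $1$,
$$\|E(w')\|=\max_i\|g_iE(w')\|\le\beta+2\sqrt\beta+2/K\le\varepsilon .$$

**Step 4: little is lost in $\|\cdot\|_2$.** From $w=pwp$ we get $w'-w=(x-p)wx+pw(x-p)=-cwx-wc$. Hence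
$$\|w'-w\|_2\le2\|c\|_2\le2\tau(t_{K-1})^{1/2}\le2\tau(f_{K-1})^{1/2}\le2(1+\beta^{-1})^{K/2}\,\frac\eta\beta .$$
With $\beta,K$ fixed this tends to $0$ as $\eta\to0$. Since $\|w\|_2=\tau(p)^{1/2}$, for $\eta$ small we get $\|w'\|_2\ge\frac34\tau(p)^{1/2}$, so $\|w'\|_2^2\ge\frac9{16}\tau(p)\ge\frac12\tau(p)$. Also $|\tau(w'z)|\le\eta+\|w'-w\|_2\|z\|_2\le\varepsilon$ for $z\in\mathfrak F$. $\square$

## 6. Rounding an operator to a projection with the same expectation

**Definition.** A nonzero projection $s\in\mathcal M$ satisfies **(H)** if there are a real-linear map $L:\mathcal A_{sa}\to(s\mathcal Ms)_{sa}$ and $\Lambda<\infty$ with $E(L(b))=b$ and $\|L(b)\|\le\Lambda\|b\|$ for all $b\in\mathcal A_{sa}$.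

For example $s=1$ satisfies (H) with $L(b)=b$, $\Lambda=1$. Smaller $s$ come in Section 7. For $X\in s\mathcal Ms$ with $0\le X\le s$ put $D(X)=\tau(X-X^2)\ge0$. This measures how far $X$ is from being a projection, since $D(X)=0$ exactly when $X=X^2$.

The next lemma makes one move. Its size is bounded below in terms of $D(X)$ *only*, although the move must be made inside the room that the spectral gaps $\delta$ leave.

**Lemma 5.** Assume (H). Let $X\in s\mathcal Ms$, $\delta s\le X\le(1-\delta)s$ with $\delta>0$, let $\kappa>0$, and let $\mathfrak F\subset\mathcal M$ be finite. There are $\delta'>0$ and $X'\in s\mathcal Ms$ with $\delta's\le X'\le(1-\delta')s$, $E(X')=E(X)$,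
$$\|X'-X\|_2^2\ge D(X)^2/128,$$
and $|\tau((X'-X)z)|\le\kappa$ for $z\in\mathfrak F$.

*Proof.* **Step 1: perturb each spectral layer by as much as it tolerates.** Let $h(t)=t(1-t)$, which is continuous and strictly positive on $[\delta,1-\delta]$. By uniform continuity we can partition $[\delta,1-\delta]$ into finitely many intervals $I_l$ with $\sup_{I_l}h\le2h_l$, where $h_l=\inf_{I_l}h>0$. Let $p_1,\dots,p_r$ be the nonzero ones among the spectral projections $\chi_{I_l}(X)$, relabeled; then $\sum_lp_l=s$. Take $w_l\in p_l\mathcal Mp_l$ from Lemma 4, with a common parameter $\varepsilon_0$ to be chosen and the set $\mathfrak F$, and put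
$$y=\tfrac12\sum_lh_lw_l .$$
Since $\pm h_lw_l\le h_lp_l\le h(X)p_l$, summation gives $\pm y\le\frac12h(X)=\frac12X(s-X)$. Therefore
$$X+y\ge X-\tfrac12X(s-X)\ge\tfrac12X\ge\tfrac\delta2s,$$
$$s-X-y\ge(s-X)-\tfrac12X(s-X)=(s-X)(s-\tfrac12X)\ge\tfrac12(s-X)\ge\tfrac\delta2s .$$

**Step 2: the perturbation is large in $\|\cdot\|_2$.** The $p_l$ are orthogonal, and $h(X)^2p_l\le4h_l^2p_l$. Hence
$$\|y\|_2^2=\tfrac14\sum_lh_l^2\|w_l\|_2^2\ge\tfrac18\sum_lh_l^2\tau(p_l)\ge\tfrac1{32}\tau(h(X)^2)\ge\tfrac1{32}D(X)^2,$$
where the last step is $D(X)=\tau(h(X))\le\tau(h(X)^2)^{1/2}\tau(s)^{1/2}$.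

**Step 3: correct the expectation.** Since $h_l\le1$, we have $\|E(y)\|\le r\varepsilon_0$ and $|\tau(yz)|\le r\varepsilon_0$ for $z\in\mathfrak F$. Put
$$X'=X+y-L(E(y))\in s\mathcal Ms .$$
Then $E(X')=E(X)+E(y)-E(y)=E(X)$. As $\delta>0$ we have $D(X)>0$. The numbers $\delta,r,D(X),\Lambda$ do not depend on $\varepsilon_0$, so we can choose $\varepsilon_0$ with
$$\Lambda r\varepsilon_0\le\min\Big\{\frac\delta4,\frac{D(X)}{2\sqrt{32}}\Big\},\qquad r\varepsilon_0\big(1+\Lambda\max_{z\in\mathfrak F}\|z\|\big)\le\kappa .$$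
Then $\|L(E(y))\|\le\delta/4$, so Step 1 gives $\frac\delta4s\le X'\le(1-\frac\delta4)s$, and $\delta'=\delta/4$ works. By Step 2, $\|L(E(y))\|\le\frac12\|y\|_2$. So $\|X'-X\|_2\ge\|y\|_2-\|L(E(y))\|_2\ge\frac12\|y\|_2$, and $\|X'-X\|_2^2\ge D(X)^2/128$. Finally $|\tau((X'-X)z)|\le r\varepsilon_0+\Lambda r\varepsilon_0\|z\|\le\kappa$. $\square$

The gap $\delta$ may shrink to $0$ along an iteration. That does no harm, because the lower bound on the size of the move does not contain $\delta$.

**Proposition 6.** Assume (H). If $X_0\in s\mathcal Ms$ and $\delta s\le X_0\le(1-\delta)s$ for some $\delta>0$, then there is a projection $R\le s$ with $E(R)=E(X_0)$.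

*Proof.* **Step 1: the iteration.** Construct $X_{n+1}=X_n+Y_n$ from $X_n$ by Lemma 5 with $\mathfrak F=\{X_0,\dots,X_n\}$ and $\kappa=2^{-n}$. Thus $|\tau(Y_nX_i)|\le2^{-n}$ for $i\le n$, and $E(X_n)=E(X_0)$ for all $n$.

**Step 2: the moves are square summable.** Since $0\le X_{n+1}\le s$,
$$1\ge\|X_{n+1}\|_2^2=\|X_n\|_2^2+\|Y_n\|_2^2+2\tau(Y_nX_n)\ge\|X_n\|_2^2+\|Y_n\|_2^2-2\cdot2^{-n}.$$
Summing over $n$ gives $\sum_n\|Y_n\|_2^2\le1+2\sum_n2^{-n}<\infty$.

**Step 3: the sequence is Cauchy.** For $i\le k$ we have $|\tau(Y_k(X_k-X_i))|\le2\cdot2^{-k}$. Adding the identities $\|X_{k+1}-X_i\|_2^2=\|X_k-X_i\|_2^2+\|Y_k\|_2^2+2\tau(Y_k(X_k-X_i))$ over $i\le k<n$ gives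
$$\|X_n-X_i\|_2^2=\sum_{k=i}^{n-1}\big(\|Y_k\|_2^2+2\tau(Y_k(X_k-X_i))\big)\le\sum_{k\ge i}\big(\|Y_k\|_2^2+4\cdot2^{-k}\big),$$
which tends to $0$ as $i\to\infty$. The operator-norm unit ball of $\mathcal M$ is complete for $\|\cdot\|_2$, so $X_n\to R$ in $\|\cdot\|_2$ for some $R\in s\mathcal Ms$. Also $0\le R\le s$, since on the unit ball $\|\cdot\|_2$-convergence implies weak convergence. As $E$ is $\|\cdot\|_2$-contractive, $E(R)=E(X_0)$.

**Step 4: the limit is a projection.** Since $\tau(X_n)\to\tau(R)$ and $\tau(X_n^2)=\|X_n\|_2^2\to\|R\|_2^2=\tau(R^2)$, we have $D(R)=\lim D(X_n)$. By Lemma 5, $D(X_n)^2\le128\|Y_n\|_2^2\to0$. So $\tau(R-R^2)=0$ with $R-R^2\ge0$. As $\tau$ is faithful, $R=R^2$. $\square$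

For $s=1$ this handles one $B$ with $\delta\le B\le1-\delta$, giving a projection $R$ with $E(R)=B$. To get a *partition*, we place several roundings under orthogonal projections $s_1,\dots,s_{m-1}$. For this we need small corners with (H).

## 7. Corners on which $E$ has a bounded right inverse

We return to the Fourier construction. The diagonal of the matrix $F_{ab}$ is $z\mapsto\frac1N\omega^{(a-b)z}$, a pure frequency $a-b$. So the diagonals of matrices in $s_S\mathbb M_Ns_S=\mathrm{span}\{F_{ab}:a,b\in S\}$ are the combinations of the frequencies in $S-S$. All diagonals occur exactly when $S-S=\mathbb Z_N$. Small sets can have this property: $S=\{1,2,4\}\subset\mathbb Z_7$ has differences $0,\pm1,\pm2,\pm3$.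

**Lemma 7.** If $S\subset\mathbb Z_N$ and $S-S=\mathbb Z_N$, then $s=s_S$ satisfies (H) with a constant $\Lambda$ depending only on $N,S$.

*Proof.* **Step 1: matrices under $s$ with one-point diagonals.** For each $d\in\mathbb Z_N$ choose $a_d,b_d\in S$ with $a_d-b_d=d$. In $\mathbb M_N=\mathrm{span}(e_{xy})$ let
$$Y_x^0=\sum_d\omega^{-dx}F_{a_db_d},\qquad Y_x=\tfrac12\big(Y_x^0+Y_x^{0*}\big)\qquad(x\in\mathbb Z_N).$$
Then $sY_x^0s=Y_x^0$, and the $(z,z)$ entry of $Y_x^0$ is $\frac1N\sum_d\omega^{d(z-x)}=\delta_{zx}$. The same holds for the adjoint, hence for the self-adjoint matrix $Y_x$.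

**Step 2: the lift.** For $b\in\mathcal A_{sa}$ define
$$L(b)=\sum_x\sum_{z,w}(Y_x)_{zw}\,e_{zx}\,b\,e_{xw}.$$
Under the isomorphism $\mathbb M_N\otimes\varepsilon_0\mathcal M\varepsilon_0\cong\mathcal M$, $e_{zw}\otimes n\mapsto e_{z0}ne_{0w}$, the element $e_{zw}\otimes e_{0x}be_{x0}$ goes to $e_{zx}be_{xw}$. So $L(b)$ corresponds to $\sum_xY_x\otimes e_{0x}be_{x0}$, and $s$ corresponds to $s\otimes\varepsilon_0$. Since $sY_xs=Y_x=Y_x^*$, we get $L(b)\in(s\mathcal Ms)_{sa}$. The map $L$ is real-linear, and $\|L(b)\|\le\Lambda\|b\|$ with $\Lambda=\sum_x\|Y_x\|$, which depends only on $N$ and $S$, once the choice of the $a_d,b_d$ is fixed.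

**Step 3: $E\circ L=\mathrm{id}$.** By (1), $E(e_{zx}be_{xw})=0$ for $z\ne w$. The terms $z=w$ have coefficient $(Y_x)_{zz}=\delta_{zx}$. So $E(L(b))=\sum_xE(\varepsilon_xb\varepsilon_x)=\sum_x\varepsilon_xb=b$. $\square$

For $N=3$, $S=\{0,1\}$ we may take $(a_d,b_d)=(0,0),(1,0),(0,1)$ for $d=0,1,2$. Then $Y_x=F_{00}+\omega^{-x}F_{10}+\omega^xF_{01}$ is already self-adjoint. Its $(z,z)$ entry is $\frac13(1+\omega^{z-x}+\omega^{x-z})=\delta_{zx}$. Its nonzero eigenvalues are those of $\begin{pmatrix}1&\omega^x\\\omega^{-x}&0\end{pmatrix}$, namely $\frac12(1\pm\sqrt5)$. So $\Lambda=\frac32(1+\sqrt5)$ works.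

We need several disjoint sets $S_j$ of this kind, of prescribed densities, with prescribed densities also for the remaining pieces $T_j$. The role of the numbers below will be as follows. In the next section $Q_j$ for $j<m$ consists of a fixed piece $s_{T_j}$ of size about $\lambda_j-\frac\mu2$ together with a projection occupying about half of $s_{S_j}$, where $s_{S_j}$ has size about $\mu$.

**Lemma 8.** Let $m\ge2$, $\lambda_1,\dots,\lambda_m>0$, $\sum_j\lambda_j=1$, $\mu=\frac1m\min_j\lambda_j$. Put $\alpha_j=\lambda_j-\frac\mu2$ for $j<m$ and $\alpha_m=\lambda_m-\frac{(m-1)\mu}2$. For some $N$ there is a partition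
$$\mathbb Z_N=S_1\sqcup\dots\sqcup S_{m-1}\sqcup T_1\sqcup\dots\sqcup T_m$$
with $S_j-S_j=\mathbb Z_N$, $\big|\frac{|S_j|}N-\mu\big|\le\frac\mu8$ and $\big|\frac{|T_j|}N-\alpha_j\big|\le\frac\mu8$.

*Proof.* **Step 1: the densities are those of a partition.** Since $\lambda_j\ge m\mu$ for all $j$, every $\alpha_j$ is positive. Moreover $(m-1)\mu+\sum_j\alpha_j=(m-1)\mu+1-\frac{(m-1)\mu}2-\frac{(m-1)\mu}2=1$. For $m=2$, $\lambda=(\frac12,\frac12)$ the densities of $S_1,T_1,T_2$ are $\frac14,\frac38,\frac38$.

**Step 2: a random partition.** Assign each element of $\mathbb Z_N$ independently to $S_j$ with probability $\mu$ and to $T_j$ with probability $\alpha_j$. The sizes are binomial, so by Chebyshev's inequality the size conditions hold with probability tending to $1$ as $N\to\infty$. They force $S_j\ne\emptyset$, so $0\in S_j-S_j$.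

**Step 3: all nonzero differences occur.** Let $d\ne0$. The graph on $\mathbb Z_N$ with edges $\{a,a+d\}$ is a disjoint union of cycles of length $\ell\ge2$, the order of $d$ (single edges if $\ell=2$). Each cycle contains $\lfloor\ell/2\rfloor\ge\ell/3$ disjoint edges, so there are at least $N/3$ disjoint edges in total. They lie inside $S_j$ independently, each with probability $\mu^2$. If one of them does, then $d\in S_j-S_j$. So $d\notin S_j-S_j$ with probability at most $(1-\mu^2)^{N/3}$. The probability that this happens for some $j$ and some $d\ne0$ is at most $(m-1)N(1-\mu^2)^{N/3}\to0$. For $N$ large, all conditions hold together with positive probability. $\square$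

## 8. Partitions close to a constant

Here the tuple is within a small operator-norm distance of a constant with strictly positive entries. The admissible distance must depend on the constant only, not on the factor or the masa, since it will be used in many corners at once.

**Proposition 9.** Let $m\ge2$ and let $\lambda=(\lambda_1,\dots,\lambda_m)$ have strictly positive entries with sum $1$. There is $\eta(\lambda)>0$, depending only on $\lambda$, such that for every II$_1$ factor $\mathcal M$, masa $\mathcal A$ and positive $B_1,\dots,B_m\in\mathcal A$ with $\sum_jB_j=1$ and $\|B_j-\lambda_j1\|\le\eta(\lambda)$, there is a PVM $(Q_j)$ in $\mathcal M$ with $E(Q_j)=B_j$.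

*Proof.* **Step 1: constants.** Fix $N,S_j,T_j$ from Lemma 8, and the pairs $a_d,b_d$ of Lemma 7 for each $S_j$; these choices depend only on $\lambda$. Let $\Lambda$ be the maximum of the constants from Lemma 7 for $S_1,\dots,S_{m-1}$, and put $\eta(\lambda)=1/(8\Lambda)$.

**Step 2: operators with the right expectation.** In the given $\mathcal M$ carry out the Fourier construction for $N$. Let $s_j=s_{S_j}$, with maps $L_j$ from Lemma 7. For $j<m$ put $t_j=\lambda_j-\frac{|T_j|}N$. Since $\lambda_j=\alpha_j+\frac\mu2$, we have $t_j\in[\frac{3\mu}8,\frac{5\mu}8]$. As $\frac{|S_j|}N\in[\frac{7\mu}8,\frac{9\mu}8]$, the number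
$$\theta_j=\frac{t_jN}{|S_j|}\quad\text{lies in}\quad\Big[\tfrac13,\tfrac57\Big]\subset\Big[\tfrac14,\tfrac34\Big].$$
Set $G_j=\theta_js_j+L_j(B_j-\lambda_j)\in s_j\mathcal Ms_j$. Since $\|L_j(B_j-\lambda_j)\|\le\Lambda\eta(\lambda)=\frac18$, we get $\frac18s_j\le G_j\le\frac78s_j$. By (3),
$$E(G_j)=\theta_j\frac{|S_j|}N+B_j-\lambda_j=t_j+B_j-\lambda_j=B_j-\frac{|T_j|}N .$$

**Step 3: round and assemble.** Proposition 6 with $s=s_j$ gives projections $R_j\le s_j$ with $E(R_j)=B_j-\frac{|T_j|}N$ for $j<m$. Put
$$Q_j=s_{T_j}+R_j\quad(j<m),\qquad Q_m=s_{T_m}+\sum_{j<m}(s_j-R_j).$$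
The projections $s_{S_j},s_{T_j}$ are mutually orthogonal with sum $1$, so $(Q_j)$ is a PVM. For $j<m$, $E(Q_j)=\frac{|T_j|}N+B_j-\frac{|T_j|}N=B_j$. Then $E(Q_m)=1-\sum_{j<m}B_j=B_m$. $\square$

This is where the multivariable problem becomes a one-variable one. The roundings $R_1,\dots,R_{m-1}$ are made independently under orthogonal projections, and $Q_m$ absorbs what is left.

## 9. Gluing over the simplex: proof of Theorem A

A general tuple $(B_j)$ takes values all over the simplex, including the boundary, where some entries vanish and Proposition 9 does not apply. We split the simplex into its open faces, and each face into countably many small pieces.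

**Step 1: pieces of the simplex.** For nonempty $J\subset\{1,\dots,m\}$ let
$$U_J=\Big\{\lambda\in[0,1]^m:\ \sum_j\lambda_j=1,\ \lambda_j>0\Leftrightarrow j\in J\Big\}.$$
These finitely many Borel sets partition the simplex. If $|J|=1$, put $V_{J,1}=U_J$, a single point. If $|J|\ge2$, then for each $\lambda\in U_J$ the set
$$\{\lambda'\in U_J:|\lambda'_j-\lambda_j|<\eta(\lambda)\ \text{for all }j\in J\}$$
is a relatively open neighborhood of $\lambda$, where $\eta(\lambda)$ is the constant of Proposition 9 for $(\lambda_j)_{j\in J}$. Since $U_J$ is a separable metric space, it is Lindelöf, so countably many of these sets cover it, with centers $\lambda^1,\lambda^2,\dots$, say. Subtract from each the union of the earlier ones, to get disjoint Borel sets $V_{J,i}$ with union $U_J$.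

**Step 2: pieces of $\mathcal A$.** The joint spectrum of $(B_1,\dots,B_m)$ lies in the simplex. By joint Borel functional calculus the projections $e_{J,i}=\chi_{V_{J,i}}(B_1,\dots,B_m)\in\mathcal A$ are orthogonal, countably many, with sum $1$. Consider a nonzero $e=e_{J,i}$.

**Step 3: solve on each piece.** If $J=\{j_0\}$, then $B_{j_0}e=e$ and $B_je=0$ for $j\ne j_0$. Put $Q_{j_0}^e=e$ and $Q_j^e=0$ otherwise. If $|J|\ge2$, then $B_je=0$ for $j\notin J$, so $\sum_{j\in J}B_je=e$. Moreover $\|B_je-\lambda_j^ie\|\le\eta(\lambda^i)$ for $j\in J$. Apply Proposition 9 to the II$_1$ factor $e\mathcal Me$, the masa $\mathcal Ae$, whose expectation is $E|_{e\mathcal Me}$, and the tuple $(B_je)_{j\in J}$; put $Q_j^e=0$ for $j\notin J$. In all cases $(Q_j^e)_j$ are orthogonal projections with sum $e$ and $E(Q_j^e)=B_je$.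

**Step 4: glue.** Lemma 1, applied to the nonzero $e_{J,i}$, gives a PVM $(Q_j)$ with $E(Q_j)=B_j$. This proves Theorem A, and with Section 2 also Theorem B. $\square$

## 10. Joint expectations, abelian subalgebras, countable families, and a Schur–Horn theorem

**Joint expectations.** A family $(B_\sigma)_{\sigma\subset\{1,\dots,n\}}$ in $\mathcal A$ is of the form
$$B_\sigma=E\Big(\prod_{k\in\sigma}P_k\prod_{k\notin\sigma}(1-P_k)\Big)$$
for commuting projections $P_1,\dots,P_n\in\mathcal M$ if and only if $B_\sigma\ge0$ and $\sum_\sigma B_\sigma=1$. Necessity is clear, since the products form a PVM. Conversely, take $(Q_\sigma)$ from Theorem A and $P_k=\sum_{\sigma\ni k}Q_\sigma$; then $1-P_k=\sum_{\sigma\not\ni k}Q_\sigma$, and the product for $\sigma$ is $Q_\sigma$.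

**Arbitrary abelian subalgebras.** Theorems A and B hold for every unital abelian von Neumann subalgebra $\mathcal A_0\subset\mathcal M$ in place of a masa. By Zorn's lemma $\mathcal A_0$ lies in a masa $\mathcal A$, and $E_{\mathcal A_0}=E_{\mathcal A_0}\circ E_{\mathcal A}$. If $B_j\in\mathcal A_0$ and $E_{\mathcal A}(Q_j)=B_j$, then $E_{\mathcal A_0}(Q_j)=E_{\mathcal A_0}(B_j)=B_j$. Theorem B follows from Theorem A as before.

**Countable, locally finite families.** Let $(B_j)_{j\in\mathbb N}$ be positive in $\mathcal A$ with $\sum_jB_j=1$ strongly. For finite nonempty $J\subset\mathbb N$ let $e_J\in\mathcal A$ be the product of the support projections of $B_j$ $(j\in J)$ and of the complements of the supports of $B_j$ $(j\notin J)$. If $\sum_Je_J=1$, then there are orthogonal projections $Q_j$ with $\sum_jQ_j=1$ and $E(Q_j)=B_j$. Indeed, there are countably many $J$, and the $e_J$ are mutually orthogonal. Since $B_je_J=0$ for $j\notin J$, we have $\sum_{j\in J}B_je_J=e_J$. Apply Theorem A in $e_J\mathcal Me_J$ to $(B_je_J)_{j\in J}$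 for each $J$ with $e_J\ne0$, and add; normality of $E$ gives the expectations as in Lemma 1.

**Unitary orbits.** For a commuting self-adjoint $n$-tuple $\mathbf T$ let $\mu_{\mathbf T}(\Omega)=\tau(\chi_\Omega(\mathbf T))$, a probability measure on $\mathbb R^n$. Write $\mu\prec\nu$ if $\int\varphi\,d\mu\le\int\varphi\,d\nu$ for all continuous convex $\varphi:\mathbb R^n\to\mathbb R$. For instance, with $n=1$, $\delta_{1/2}\prec\frac12(\delta_0+\delta_1)$, because $\varphi(\frac12)\le\frac12(\varphi(0)+\varphi(1))$.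

**Theorem C.** Let $\mathbf N$ be a commuting self-adjoint $n$-tuple in $\mathcal M$ with finite joint spectrum. Then
$$\{E(U\mathbf NU^*):U\in\mathcal U(\mathcal M)\}=\{\mathbf T\in(\mathcal A_{sa})^n:\mu_{\mathbf T}\prec\mu_{\mathbf N}\}.$$

*Proof.* Write $N_k=\sum_{j=1}^mz_{j,k}Q_j'$ with distinct $z_1,\dots,z_m\in\mathbb R^n$ and a PVM $(Q_j')$ of nonzero projections. Put $t_j=\tau(Q_j')$, so that $\nu:=\mu_{\mathbf N}=\sum_jt_j\delta_{z_j}$.

**Step 1: the left side is contained in the right side.** Put $B_j=E(UQ_j'U^*)$ and $\mathbf T=E(U\mathbf NU^*)=\sum_jz_jB_j$. At each character of $\mathcal A$ the values of $(B_j)$ lie in the simplex, so for convex $\varphi$ we have $\varphi(\mathbf T)\le\sum_j\varphi(z_j)B_j$. Applying $\tau$ and $\tau(B_j)=t_j$ gives $\int\varphi\,d\mu_{\mathbf T}\le\sum_jt_j\varphi(z_j)=\int\varphi\,d\nu$.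

**Step 2: from majorization to a partition of unity.** Let $\mu_{\mathbf T}\prec\nu$. Strassen's theorem (V. Strassen, *The existence of probability measures with given marginals*, Ann. Math. Statist. 36 (1965); the case of compactly supported measures on $\mathbb R^n$) gives a Markov kernel $\mathcal K$ with barycenter $\int y\,\mathcal K(x,dy)=x$ for $\mu_{\mathbf T}$-a.e. $x$ and $\int\mathcal K(x,\cdot)\,d\mu_{\mathbf T}(x)=\nu$. Since $\nu$ is carried by $\{z_1,\dots,z_m\}$, so is $\mathcal K(x,\cdot)$ for a.e. $x$. Put $k_j(x)=\mathcal K(x,\{z_j\})$ and $B_j=k_j(\mathbf T)\in\mathcal A$. For a.e. $x$ we have $k_j(x)\ge0$, $\sum_jk_j(x)=1$ and $\sum_jz_jk_j(x)=x$. Hence $B_j\ge0$, $\sum_jB_j=1$ and $\sum_jz_jB_j=\mathbf T$. Also $\tau(B_j)=\int k_j\,d\mu_{\mathbf T}=\nu(\{z_j\})=t_j$.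

**Step 3: from the partition to a unitary.** Take $(Q_j)$ from Theorem A. Then $\tau(Q_j)=\tau(B_j)=t_j=\tau(Q_j')$. In the finite factor $\mathcal M$ there are partial isometries $v_j$ with $v_j^*v_j=Q_j'$ and $v_jv_j^*=Q_j$, and $U=\sum_jv_j$ is a unitary with $UQ_j'U^*=Q_j$ for all $j$. Hence $E(U\mathbf NU^*)=\sum_jz_jE(Q_j)=\sum_jz_jB_j=\mathbf T$. $\square$

Commuting normal tuples with finite joint spectrum are covered by passing to real and imaginary parts. Nothing is claimed here about infinite families $(B_j)$ that are not locally finite in the above sense, nor about exact statements for tuples $\mathbf N$ with infinite joint spectrum.
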